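# Smooth approximation of singular Hermitian metrics under a curvature-trace condition

Throughout, $X$ is an $n$-dimensional complex manifold, $\omega$ is a Hermitian metric on $X$ (not assumed Kähler), and $E\to X$ is a holomorphic vector bundle of rank $r$. In a chart we write
$$\omega=i\sum g_{j\bar k}\,dz^j\wedge d\bar z^k ,$$
$(g^{j\bar k})$ for the inverse matrix, and we sum over repeated indices.

## 1. Canonical Laplacian, $\omega$-subharmonic functions, trace-signed metrics

**Definition 1 (canonical Laplacian).** For a smooth function $u$,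
$$\Delta^C_\omega u:=tr_\omega(i\partial\bar\partial u)=\frac{n\,i\partial\bar\partial u\wedge\omega^{n-1}}{\omega^n}=g^{j\bar k}\,\partial_j\partial_{\bar k}u .$$
For a locally integrable $\varphi$ on an open set $U$ in a chart, $\Delta^C_\omega\varphi\ge0$ *in the weak sense* means $\int_U\varphi\,(\Delta^C_\omega)^\dagger\psi\,dV\ge0$ for every test function $\psi\ge0$, where $\dagger$ denotes the formal adjoint with respect to $dV$.

*Example.* On $\mathbb C^2$ put $c(z)=1+|z_1|^2$ and
$$\omega_c=i\,dz_1\wedge d\bar z_1+i\,c^{-1}dz_2\wedge d\bar z_2,\qquad\text{so}\qquad \Delta^C_{\omega_c}=\partial_1\partial_{\bar1}+c\,\partial_2\partial_{\bar2}.$$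
Let $u=-|z_1|^2-\tfrac14|z_1|^4+|z_2|^2$. Since $\partial_1\partial_{\bar1}|z_1|^4=4|z_1|^2$, we get $\Delta^C_{\omega_c}u=-(1+|z_1|^2)+c=0$. We shall meet this $u$ again.

**Definition 2 ($\omega$-subharmonic).** An upper semicontinuous $\varphi:U\to[-\infty,\infty)$ is $\omega$-subharmonic if on each connected component of $U$ either $\varphi\equiv-\infty$, or $\varphi$ is locally integrable and $\Delta^C_\omega\varphi\ge0$ in the weak sense.

*Examples.* A smooth plurisubharmonic function is $\omega$-subharmonic for every $\omega$, because $g^{j\bar k}$ is positive definite. The converse fails: for the flat metric on $\mathbb C^2$ the canonical Laplacian is $\frac14\Delta$, and $-|z|^{-2}$ is subharmonic on $\mathbb R^4$, but its restriction to a complex line through $0$ is $-|\zeta|^{-2}$, with Laplacian $-4|\zeta|^{-4}<0$. Note also that the definition does not pin down values on null sets: the function equal to $0$ off the origin and to $\log2$ at the origin is upper semicontinuous and satisfies the definition. With the value $-\infty$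 at the origin it would not be upper semicontinuous.

**Definition 3 (smooth trace-signed metrics).** A smooth Hermitian metric $h$ on $E$ is $\omega$-trace semi-positive (semi-negative) if the endomorphism $tr_\omega i\Theta_{E,h}$, which is $h$-self-adjoint, is semi-positive (semi-negative) definite.

*Example.* On a trivial line bundle let $h=e^{\varphi}$. Then $i\Theta=-i\partial\bar\partial\varphi$, so $tr_\omega i\Theta=-\Delta^C_\omega\varphi$, and $h$ is $\omega$-trace semi-negative exactly when $\Delta_\omega^C\varphi\ge0$. For flat $\omega$ on $\mathbb C^2$ and $\varphi=2|z_1|^2-|z_2|^2$ the trace is $-1$, although $\varphi$ is not plurisubharmonic.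

For smooth $h$ the curvature of $(E^*,h^*)$ in the dual frame is $-\Theta^T$. So the eigenvalues of $tr_\omega i\Theta_{h^*}$ are the negatives of those of $tr_\omega i\Theta_h$: $h$ is trace semi-positive (strictly positive) if and only if $h^*$ is trace semi-negative (strictly negative).

**Definition 4 (singular metrics).** A singular Hermitian metric $h$ on $E$ is a measurable family of semi-positive Hermitian forms on the fibres, with values allowed in $[0,+\infty]$, such that $0<\det h<+\infty$ almost everywhere; this means, as usual, that $h$ is finite and positive definite a.e. The dual metric $h^*$ is defined a.e., where $h$ is finite and positive definite.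

- $h$ is $\omega$-trace semi-negative if for every open $U\subset X$ and every $\sigma\in H^0(U,E)$ the function $\log|\sigma|_h^2$ is $\omega$-subharmonic on $U$.
- $h$ is $\omega$-trace semi-positive if for every open $U$ and every $\tau\in H^0(U,E^*)$ the function $\log|\tau|^2_{h^*}$ agrees almost everywhere with an $\omega$-subharmonic function on $U$.

*Examples.* On $\mathbb C^2$ with any $\omega$, the metric $h=\mathrm{diag}(1,|z_1|^2)$ is trace semi-negative: $\log|\sigma|^2_h=\log(|\sigma_1|^2+|z_1\sigma_2|^2)$ is plurisubharmonic or $\equiv-\infty$. It degenerates on $z_1=0$. On the trivial line bundle, $h=|z_1|^{-2}$ is trace semi-positive, because $h^*=|z_1|^2$ and $\log(|\tau|^2|z_1|^2)$ is plurisubharmonic or $\equiv-\infty$.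

The two parts of Definition 4 differ by null sets. It is convenient to have one notion that covers both.

**Definition 5 (a.e. semi-negative).** A measurable metric $h$, defined a.e., is *a.e. semi-negative* if $0<\det h<\infty$ a.e. and, for every open $U$ and $\sigma\in H^0(U,E)$, $\log|\sigma|_h^2$ agrees a.e. with an $\omega$-subharmonic function.

*Example.* The metric equal to $1$ off the origin and $0$ at the origin, on the trivial line bundle, is a.e. semi-negative. It is not $\omega$-trace semi-negative, by the remark after Definition 2. In general, every $\omega$-trace semi-negative metric is a.e. semi-negative, and so is the dual of every $\omega$-trace semi-positive metric.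

**Definition 6 (with approximation).** A singular Hermitian metric $h$ is $\omega$-trace semi-negative *with approximation* if every $x\in X$ has a neighborhood $U$ and a sequence of smooth $\omega$-trace semi-negative metrics $h_\nu$ on $E|_U$ decreasing to $h$ a.e. It is $\omega$-trace semi-positive with approximation if $h^*$ is $\omega$-trace semi-negative with approximation; dualizing, one then has smooth $\omega$-trace semi-positive $h_\nu$ with $h_\nu^*$ decreasing to $h^*$ a.e.

*Example.* $h=\mathrm{diag}(1,|z_1|^2)$ is the decreasing limit of $\mathrm{diag}(1,|z_1|^2+\frac1\nu)$. These are smooth and trace semi-negative for every $\omega$, because $\log(|z_1|^2+\frac1\nu)$ is smooth and plurisubharmonic.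

## 2. Decreasing approximation: the problem and the theorems

The starting point is a result in Yuta Watanabe, "$\omega$-trace and Griffiths positivity for singular Hermitian metrics", arXiv:2402.06658 (2024). It says: let $h$ be an $\omega$-trace semi-negative singular Hermitian metric and $U$ an open subset of a chart on which $E$ has a holomorphic frame $e_1,\dots,e_r$. Then there are smooth Hermitian metrics $h_\nu$ on $U$ such that, on every compact $U'\subset U$, the $h_\nu$ decrease to $h$ pointwise a.e., and $\Delta_\omega^C|\sigma|^2_{h_\nu}\ge0$ for every *constant* section $\sigma=\sum c_\lambda e_\lambda$, $c_\lambda\in\mathbb C$.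

The problem posed there is whether "constant" can be replaced by "holomorphic", that is, whether the $h_\nu$ can be taken trace semi-negative. In the language above:

*Is every $\omega$-trace semi-positive singular Hermitian metric $\omega$-trace semi-positive with approximation? Equivalently, is every $\omega$-trace semi-negative singular Hermitian metric $\omega$-trace semi-negative with approximation?*

The answer is yes, with no Kähler assumption and no restriction on $n$ or $r$.

**Theorem A.** Let $h$ be a.e. semi-negative on $E$, let $U$ be an open subset of a chart on which $E$ is trivial, and let $U'\Subset U$. Then there are smooth Hermitian metrics $h_\nu$ on a fixed neighborhood of $\overline{U'}$ with $tr_\omega i\Theta_{h_\nu}<0$, $h_{\nu+1}<h_\nu$ everywhere, and $h_\nu\to h$ a.e.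

This answers the question. If $h$ is $\omega$-trace semi-negative, apply Theorem A to $h$. If $h$ is $\omega$-trace semi-positive, apply it to $(E^*,h^*)$: the smooth metrics $k_\nu\downarrow h^*$ that it produces give $h_\nu:=k_\nu^*$, which are smooth and $\omega$-trace strictly positive, with $h_\nu^*=k_\nu\downarrow h^*$ a.e.

**Theorem B (complements, not needed for the question).**

1. Suppose $0<\det h<\infty$ a.e. and near each point there are smooth trace semi-negative $h_\nu$ decreasing to $h$ a.e. Then there is a metric $\tilde h$ on $X$, defined at every point, with $\tilde h=h$ a.e., which is $\omega$-trace semi-negative and satisfies $|\sigma|^2_{\tilde h}(x)=\operatorname{ess\,limsup}_{y\to x}|\sigma|_h^2(y)$ for all local holomorphic $\sigma$. Locally $\tilde h=\lim h_\nu$ everywhere.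
2. Hence "a.e. semi-negative" is equivalent to "$0<\det h<\infty$ a.e. and semi-negative with approximation". For an a.e. semi-negative $h$, one null-set modification works for all sections simultaneously.
3. Let $\rho\in C^\infty(X,\mathbb R)$, $0<\det h<\infty$ a.e., and suppose that for every holomorphic $\sigma\not\equiv0$ on a connected open set, $\log|\sigma|^2_h$ agrees a.e. with an upper semicontinuous $L^1_{loc}$ function $\varphi$ with $\Delta^C_\omega\varphi\ge\rho$ weakly. Then locally there are smooth $h_\nu\downarrow h$ a.e. with $tr_\omega i\Theta_{h_\nu}<-\rho\,\mathrm{Id}$.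

Here $\operatorname{ess\,limsup}_{y\to x}w=\lim_{s\to0}\operatorname{ess\,sup}_{B_s(x)}w$.

## 3. The curvature trace in a frame: the operator $P$

We now work in a chart. Put $N=2n$ and
$$L:=\Delta^C_\omega=g^{j\bar k}\partial_j\partial_{\bar k}=a^{ij}\partial_i\partial_j ,$$
the last expression being in real coordinates. $L$ is real and elliptic with smooth coefficients and has no lower-order terms. Let $L^*\psi=\partial_i\partial_j(a^{ij}\psi)$ be the adjoint for Lebesgue measure $d\lambda$. If $dV=v\,d\lambda$, then $(\Delta^C_\omega)^\dagger\psi=v^{-1}L^*(v\psi)$; since $\psi\mapsto v\psi$ permutes the nonnegative test functions, $\Delta^C_\omega\varphi\ge0$ weakly if and only if $\int\varphi L^*\psi\,d\lambda\ge0$ for all test functions $\psi\ge0$. More generally "$Lu\ge f$ weakly" means $\int uL^*\psi\ge\int f\psi$ for all test functions $\psi\ge0$.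

In a holomorphic frame a metric is a Hermitian matrix function $H$, and we write $H(s)=s^*Hs$; $|s|$ is the Euclidean norm. Put $\theta_j=H^{-1}\partial_jH$ and
$$Q(H)=g^{j\bar k}\,\partial_{\bar k}H\,H^{-1}\partial_jH,\qquad P(H)=LH-Q(H)=H\,g^{j\bar k}\partial_{\bar k}\theta_j. \tag{3.1}$$
The last equality is the computation $H\partial_{\bar k}(H^{-1}\partial_jH)=\partial_{\bar k}\partial_jH-\partial_{\bar k}H\,H^{-1}\partial_jH$. Since $(\partial_kH)^*=\partial_{\bar k}H$, we have $v^*Q(H)v=g^{j\bar k}(\partial_kH\,v)^*H^{-1}(\partial_jH\,v)\ge0$, so $Q(H)\ge0$; both $Q(H)$ and $P(H)$ are Hermitian.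

The Chern curvature is $\Theta=\bar\partial(H^{-1}\partial H)=-\sum\partial_{\bar k}\theta_j\,dz^j\wedge d\bar z^k$. Hence $H\,tr_\omega i\Theta_H=-P(H)$, and
$$H\text{ is trace semi-negative (strictly negative)}\iff P(H)\ge0\ (>0).$$

For holomorphic $\sigma$ put $D_j\sigma=\partial_j\sigma+\theta_j\sigma$. Then $\partial_jH(\sigma)=\sigma^*\partial_jH\sigma+\sigma^*H\partial_j\sigma=\sigma^*HD_j\sigma$. Apply $\partial_{\bar k}$ and use $\theta_k^*H=\partial_{\bar k}H$: the terms $(\partial_k\sigma)^*HD_j\sigma+\sigma^*\partial_{\bar k}H\,D_j\sigma$ combine to $(D_k\sigma)^*HD_j\sigma$, and the remaining term is $\sigma^*H(\partial_{\bar k}\theta_j)\sigma$. So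
$$L\,H(\sigma)=\sigma^*P(H)\sigma+g^{j\bar k}(D_k\sigma)^*HD_j\sigma .\tag{3.2}$$
For a positive function $F$, $L\log F=\frac{LF}{F}-\frac{g^{j\bar k}\partial_jF\,\overline{\partial_kF}}{F^2}$. With $F=H(\sigma)$ and $\partial_jF=\sigma^*HD_j\sigma$, Cauchy–Schwarz (after diagonalizing $g$ at the point) gives $0\le g^{j\bar k}\partial_jF\,\overline{\partial_kF}\le F\cdot g^{j\bar k}(D_k\sigma)^*HD_j\sigma$. Therefore, where $\sigma\neq0$,
$$\frac{\sigma^*P(H)\sigma}{H(\sigma)}\le L\log H(\sigma)\le\frac{\sigma^*P(H)\sigma}{H(\sigma)}+\frac{g^{j\bar k}(D_k\sigma)^*HD_j\sigma}{H(\sigma)} .\tag{3.3}$$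
These formulas hold a.e. when $H\in W^{2,p}_{loc}$ with $p>N$; then $H\in C^1$ by Sobolev embedding, and a.e. inequalities for $L\log H(\sigma)\in L^p_{loc}$ are weak inequalities as well, by integration by parts.

Two facts will be used repeatedly. First, replacing $H$ by $e^fH$ with $f$ real changes $\theta_j$ to $\theta_j+\partial_jf$, so
$$P(e^fH)=e^f\big(P(H)+(Lf)H\big).\tag{3.4}$$
Second, given a point $x_0$ and a vector $v_0$, the holomorphic section
$$\sigma(z)=v_0-\sum_j(z_j-z_j(x_0))\,\theta_j(x_0)v_0\tag{3.5}$$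
satisfies $\sigma(x_0)=v_0$ and $D_j\sigma(x_0)=0$. For it, the two sides of (3.3) agree at $x_0$, so for smooth $H$ one has $L\log H(\sigma)(x_0)=v_0^*P(H)v_0/H(v_0)$ there. In particular a smooth $H$ has $P(H)\ge0$ if and only if $L\log H(\sigma)\ge0$ for all nowhere zero local holomorphic $\sigma$.

One more elementary fact. If $h$ is a.e. semi-negative, then in a frame $\operatorname{tr}h=\sum_\lambda|e_\lambda|_h^2$ agrees a.e. with a sum of exponentials of upper semicontinuous functions with values in $[-\infty,\infty)$, which are locally bounded above. Hence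
$$h\le\operatorname{tr}(h)\,I\le b'I\quad\text{a.e. on any given compact set},\tag{3.6}$$
for a constant $b'$ depending on the compact set.

Write $\chi_\eta$ for a standard radial mollifier and $u^\eta=u*\chi_\eta$.

## 4. Where convolution works, and the commutator that stops it

### 4.1. Flat $\omega$, and $n=1$

Let $\omega$ be flat, so $L=\frac14\Delta$, and let $h$ be a.e. semi-negative. We check by hand that $h_\eta=h*\chi_\eta$ does everything.

It is smooth, and positive definite because $h>0$ a.e. For a constant vector $v$, $h(v)$ agrees a.e. with the exponential of a subharmonic function, which is subharmonic; so $h_\eta(v)=h(v)*\chi_\eta$ decreases as $\eta\downarrow0$, with a.e. limit $h(v)$. Finitely many $v$ determine a Hermitian form by polarization, so $h_\eta\downarrow h$ a.e.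

For semi-negativity, let $\sigma$ be holomorphic and nowhere zero, and put
$$F(x)=h_\eta(x)(\sigma(x))=\int f_y(x)\,d\mu(y),\qquad f_y(x)=h(x-y)(\sigma(x)),\quad d\mu=\chi_\eta(y)\,dy .$$
The function $f_y$ is the translate by $y$ of $|\tau_y|^2_h$, where $\tau_y(z)=\sigma(z+y)$ is holomorphic. Since $\Delta$ is *translation invariant*, $\log f_y$ agrees a.e. with a subharmonic function. So for each small $\rho$ and each $y$, for a.e. $x$ we have $\log f_y(x)\le\ell_y(x):=|B_\rho|^{-1}\int_{B_\rho(x)}\log f_y$; by Fubini this holds, for a.e. $x$, for a.e. $y$. Next, by Jensen in the variable $\zeta\in B_\rho(x)$,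
$$\exp\Big(\ell_y(x)-|B_\rho|^{-1}\!\int_{B_\rho(x)}\!\log F\Big)\le|B_\rho|^{-1}\int_{B_\rho(x)}\frac{f_y(\zeta)}{F(\zeta)}\,d\zeta .$$
Integrating in $d\mu(y)$, the right side becomes $1$. Hence $\log F(x)\le|B_\rho|^{-1}\int_{B_\rho(x)}\log F$ for a.e. $x$, and for all $x$ by continuity. So $\Delta\log F\ge0$, and by the remark after (3.5) $P(h_\eta)\ge0$.

If $n=1$, then $L=g^{-1}\partial\bar\partial$ with a positive function $g$. Multiplying test functions by $g^{-1}$ shows that $\omega$-subharmonicity does not depend on $\omega$, and the sign of $P(H)$ does not either. So $n=1$ reduces to the flat case.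

### 4.2. Variable $\omega$

The argument used translation invariance of $L$, and without it the conclusion is false, even for smooth $h$ on a line bundle. Take $\omega_c$ and $u$ from the example after Definition 1 and let $h=e^{u/4}$, so $L\log h=\frac14Lu=0$ and $h$ is trace semi-negative. For smooth functions, $f*\chi_\eta=f+m\eta^2\Delta f+O(\eta^4)$ with $m>0$, locally uniformly with all derivatives. Hence
$$\log(h*\chi_\eta)=\log h+m\eta^2\,\frac{\Delta h}{h}+O(\eta^4),\qquad\frac{\Delta h}h=\tfrac14\Delta u+\tfrac1{16}|\nabla u|^2 .$$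
Now $\Delta u=4(\partial_1\partial_{\bar1}+\partial_2\partial_{\bar2})u=-4|z_1|^2$, so $L\Delta u=-4$. Also $|\nabla u|^2=4\big(|\partial_1u|^2+|\partial_2u|^2\big)=4\big(|z_1|^2(1+\tfrac12|z_1|^2)^2+|z_2|^2\big)$, so $L|\nabla u|^2=8$ at $0$. Therefore
$$L\log(h*\chi_\eta)(0)=m\eta^2\big(-1+\tfrac12\big)+O(\eta^4)<0\quad\text{for small }\eta ,$$
and $h*\chi_\eta$ is not trace semi-negative.

In this example the damage is $O(\eta^2)$, and by (3.4) a factor $e^{t|z|^2}$ with small $t>0$ would repair it. For singular $h$ the repair needs a *uniform* bound on the commutator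
$$R_\eta=L(u^\eta)-(Lu)*\chi_\eta .$$
Lemma 1 below bounds $R_\eta(x)$ by the mean oscillation of $\nabla u$ near $x$ at scale $\eta$. For a weak subsolution this gives $R_\eta\to0$ only in $L^1_{loc}$, and a positive constant cannot absorb an error that is small only in $L^1$. For $u\in C^1$ it gives $R_\eta\to0$ locally uniformly. So it is enough to find metrics of class $C^1\cap W^{2,p}$ with $P\ge0$ that decrease to $h$; convolution may come last, when it is harmless.

### 4.3. A regularization that respects $\omega$

Such metrics come from an equation whose coefficients are those of $\omega$. First make $h$ nondegenerate: $k=h+\delta I$. Then solve, for small $\varepsilon>0$,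
$$P(H)=\frac1\varepsilon(H-k),\qquad\text{that is,}\qquad -H\,tr_\omega i\Theta_H=\frac1\varepsilon(H-k). \tag{4.1}$$
This is one implicit Euler step, of length $\varepsilon$ and starting at $k$, of the Hermitian–Einstein flow $\partial_tH=P(H)$. If we can show $H\ge k$, then $P(H)\ge0$ comes from the equation itself.

Here is the reason to expect $H\ge k$, in rank one with $k=e^\kappa$ smooth and $L\kappa\ge0$. With $H=e^u$, (3.4) gives $P(H)=e^uLu$, so (4.1) reads $Lu=\frac1\varepsilon(1-e^{\kappa-u})$. If $\kappa-u$ had a positive interior maximum at $x_0$, then at $x_0$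
$$0\ge L(\kappa-u)\ge\tfrac1\varepsilon(e^{\kappa-u}-1)>0,$$
a contradiction. So, given $\kappa\le u$ on the boundary, $u\ge\kappa$ and $Lu\ge0$.

The proof of Theorem A makes this work for matrices and for nonsmooth $k$. It needs a maximum principle for weak subsolutions (Section 5), a comparison principle for $P$ (Section 6), and existence with estimates that do not see the smoothness of $k$ (Section 7). In what follows GT denotes Gilbarg–Trudinger, *Elliptic Partial Differential Equations of Second Order*. Since $L$ is scalar, linear theorems from GT are applied to the real and imaginary parts of matrix entries.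

## 5. Weak subsolutions of $L$

The first lemma gives just enough regularity to mollify.

**Lemma 1.** (a) If $u\in L^1_{loc}$, $f\in L^\infty_{loc}$ and $Lu\ge f$ weakly, then $u\in W^{1,1}_{loc}$. (b) If $u\in W^{1,1}_{loc}$, then $R_\eta\to0$ in $L^1_{loc}$. If $u\in C^1$, then $R_\eta\to0$ locally uniformly.

*Proof.* (a) $Lu-f$ is a nonnegative distribution, hence a Radon measure, so $\mu=Lu$ is a locally finite signed measure. The elliptic operator $L$ has a properly supported parametrix $\mathcal Q$ of order $-2$ with $\mathcal QL=I+{}$smoothing (Hörmander, *Analysis of Linear PDO III*, §18.1). The operator $\partial_l\mathcal Q$ has order $-1$ and $N\ge2$, so its kernel is $O(|x-y|^{1-N})$ locally. Since $|x-y|^{1-N}$ is locally integrable in $x$, uniformly in $y$, Tonelli's theorem shows that $\partial_l\mathcal Q\mu\in L^1_{loc}$. Hence $\partial_lu=\partial_l\mathcal Q\mu+C^\infty\in L^1_{loc}$.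

(b) By definition
$$R_\eta(x)=\big\langle\partial_i\partial_ju,\,(a^{ij}(x)-a^{ij}(\cdot))\chi_\eta(x-\cdot)\big\rangle=\int K^j_\eta(x,z)\,\partial_ju(z)\,dz,$$
with $K^j_\eta(x,z)=-\partial_{z_i}\big[(a^{ij}(x)-a^{ij}(z))\chi_\eta(x-z)\big]$. On compact sets $|K^j_\eta|\le C\eta^{-N}1_{|x-z|\le\eta}$: if the derivative falls on $a^{ij}$ this is clear, and if it falls on $\chi_\eta$ one gets $C\eta^{-N-1}$ times $|a^{ij}(x)-a^{ij}(z)|\le C\eta$. Moreover $\int K^j_\eta(x,z)\,dz=0$, the integral of a derivative of a compactly supported function. So we may subtract $\partial_ju(x)$: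
$$|R_\eta(x)|\le C\eta^{-N}\int_{|x-z|\le\eta}|\nabla u(z)-\nabla u(x)|\,dz .$$
If $\nabla u\in L^1_{loc}$, integrating over $x$ in a compact set and using continuity of translations in $L^1$ gives the first claim. If $\nabla u$ is continuous, uniform continuity on compacts gives the second. $\square$

The next lemma says that convex increasing functions of subsolutions are subsolutions.

**Lemma 2.** Let $u_1,\dots,u_q\in L^1_{loc}$ be locally bounded above with $Lu_i\ge f_i$ weakly, $f_i\in L^\infty_{loc}$. Let $\beta\in C^\infty(\mathbb R^q)$ be convex, nondecreasing in each variable, and Lipschitz on $(-\infty,c]^q$ for each $c$. Then $\beta(u)\in L^1_{loc}$ and $L\beta(u)\ge\sum_i\beta_i(u)f_i$ weakly, where $\beta_i=\partial\beta/\partial t_i$.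

*Proof.* By the chain rule, $L\beta(u^\eta)=\sum_i\beta_i(u^\eta)Lu_i^\eta+\sum_{i,l}\beta_{il}(u^\eta)a^{km}\partial_ku^\eta_i\partial_mu^\eta_l$, and the last sum is $\ge0$ because $(\beta_{il})\ge0$ and $(a^{km})>0$. Also $Lu_i^\eta=(Lu_i)*\chi_\eta+R_{i,\eta}\ge f_i*\chi_\eta+R_{i,\eta}$, and $\beta_i\ge0$. So
$$L\beta(u^\eta)\ge\sum_i\beta_i(u^\eta)\,(f_i*\chi_\eta+R_{i,\eta}).$$
On a compact set all $u_i^\eta\le c$ for some $c$, so $\beta_i(u^\eta)$ is bounded, and by the Lipschitz property $\beta(u)\in L^1_{loc}$ and $\beta(u^\eta)\to\beta(u)$ in $L^1_{loc}$. By Lemma 1, $u_i\in W^{1,1}_{loc}$ and $R_{i,\eta}\to0$ in $L^1_{loc}$. Along a sequence $\eta\to0$, $u^\eta\to u$ and $f_i*\chi_\eta\to f_i$ a.e. Test against $\psi\ge0$; the terms with $f_i$ converge by dominated convergence and those with $R_{i,\eta}$ tend to $0$. $\square$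

The third lemma is the maximum principle at an "essential maximum point".

**Lemma 3.** Let $w\in L^1(V)$, with $V$ a neighborhood of $x_0$, satisfy $Lw\ge f$ weakly, $f\in L^\infty$. The following cannot all hold: $w\le m$ a.e. with $m\in\mathbb R$; $\operatorname{ess\,limsup}_{x\to x_0}w=m$; and $f\ge c$ a.e. on $\{w>m-\tau\}$ for some $c,\tau>0$.

*Proof.* Suppose they do. Choose $\kappa>0$ with $\kappa L|x-x_0|^2\le c$ near $x_0$. For small $\rho$ with $\overline{B_\rho(x_0)}\subset V$ put
$$w'=w-\kappa|x-x_0|^2,\qquad\tau'=\min(\tau,\kappa\rho^2/2),\qquad\beta(t)=\gamma(t-m+\tau'),$$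
where $\gamma(t)=\int_0^te^{-1/s}ds$ for $t>0$ and $\gamma=0$ on $(-\infty,0]$. Then $\beta$ is smooth, convex, nondecreasing, with $0\le\beta'\le1$; it is zero on $(-\infty,m-\tau']$ and positive on $(m-\tau',\infty)$.

If $\beta'(w')\ne0$ at a point, then $w\ge w'>m-\tau'\ge m-\tau$, so $f\ge c\ge\kappa L|x-x_0|^2$ there (a.e.). Lemma 2 gives, weakly on $B_\rho(x_0)$,
$$L\beta(w')\ge\beta'(w')\big(f-\kappa L|x-x_0|^2\big)\ge0 .$$
The function $b:=\beta(w')$ is bounded and $\ge0$. It vanishes a.e. where $|x-x_0|\ge\rho/\sqrt2$, since there $w'\le m-\kappa\rho^2/2\le m-\tau'$. It is not a.e. $0$, since $\operatorname{ess\,limsup}_{x\to x_0}w'=m$.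

Let $\psi=1-|x-x_0|^2/(2\rho^2)$, which is positive on $B_\rho$, and multiply it by a cutoff in $C_c^\infty(B_\rho)$ with values in $[0,1]$ that equals $1$ near $\overline{B_{\rho/\sqrt2}}$. Since $b=0$ a.e. off $B_{\rho/\sqrt2}$, testing gives $\int bL^*\psi\ge0$. But
$$L^*\psi=a^{ij}\partial_i\partial_j\psi+2(\partial_ia^{ij})\partial_j\psi+(\partial_i\partial_ja^{ij})\psi\le-\operatorname{tr}(a)\rho^{-2}+C\rho^{-1}+C<0\quad\text{on }B_\rho$$
for $\rho$ small. So $b=0$ a.e., a contradiction. $\square$

## 6. A comparison principle for $P$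

Let $D$ be a bounded open set with smooth boundary (finitely many components with disjoint closures), with $\overline D$ contained in the chart, and let $p>N$.

**Definition 7.** Let $H_1$ be bounded, measurable and a.e. positive definite on $D$, and let $G_1$ be measurable with $0\le G_1\le CH_1$. $H_1$ is an *$(\varepsilon,G_1)$-subsolution* if for every nowhere zero holomorphic $\sigma$ on an open subset of $D$, $\log H_1(\sigma)\in L^1_{loc}$ and
$$L\log H_1(\sigma)\ge\frac1\varepsilon\Big(1-\frac{G_1(\sigma)}{H_1(\sigma)}\Big)\quad\text{weakly.}$$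

The right side is bounded because $0\le G_1\le CH_1$. Two examples will be used.

- Example (i): $H_1\in W^{2,p}_{loc}(D)\cap C(\overline D)$ positive definite on $\overline D$, $G_1\ge0$ bounded and measurable, and $P(H_1)\ge(H_1-G_1)/\varepsilon$ a.e. This follows from the left inequality in (3.3). The simplest case is $H_1=G_1=aI$ with a constant $a>0$, where $P(aI)=0$.
- Example (ii): $H_1=G_1=k$ bounded and a.e. positive definite, with $\log k(\sigma)\in L^1_{loc}$ and $L\log k(\sigma)\ge0$ weakly for all such $\sigma$. Here no derivative of $k$ is assumed to exist.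

**Lemma 4.** Let $H_1$ be an $(\varepsilon,G_1)$-subsolution. Let $H_2\in W^{2,p}_{loc}(D)\cap C(\overline D)$ be positive definite on $\overline D$ with $P(H_2)\le(H_2-G_2)/\varepsilon$ a.e., where $G_2$ is bounded and measurable, $G_2\ge\delta I$ with $\delta>0$, and $G_1\le G_2$ a.e. Let $\lambda(x)=\max_{|v|=1}H_1(x)(v)/H_2(x)(v)$. If $\operatorname{ess\,limsup}_{x\to\partial D}\lambda\le1$, then $H_1\le H_2$ a.e.

*Proof.* $\lambda$ is measurable, being a supremum over a countable dense set of unit vectors, and bounded, because $H_1$ is bounded and $H_2$ is bounded below on $\overline D$. Let $\Lambda=\operatorname{ess\,sup}\lambda$ and suppose $\Lambda>1$.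

**Choice of a point.** *We want $x_0\in D$ at which $\Lambda$ is essentially attained.* For each $i$, cover $\overline D$ by finitely many balls of radius $1/i$; for one of them, with center $x_i\in\overline D$, the set $\{\lambda>\Lambda-\frac1i\}\cap B_{1/i}(x_i)$ has positive measure. A limit point $x_0$ of $(x_i)$ satisfies $\operatorname{ess\,limsup}_{x\to x_0}\lambda=\Lambda>1$. By the boundary hypothesis $x_0\in D$.

**Choice of a vector.** *We want one fixed direction that does it.* For each $i$ the set $\{x\in B_{1/i}(x_0):\lambda(x)>\Lambda-\frac1i\}$ has positive measure. Cover the unit sphere of $\mathbb C^r$ by finitely many closed balls of radius $1/i$ centered on it. For one of the centers, $v_i$, the set of $x\in B_{1/i}(x_0)$ with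
$$H_1(x)(v)\ge(\Lambda-\tfrac1i)H_2(x)(v)\quad\text{for some unit }v,\ |v-v_i|\le\tfrac1i,$$
has positive measure. (The set is measurable: it is where the maximum, over a compact set of $v$, of a function measurable in $x$ and continuous in $v$ is $\ge0$.) Let $v_0$ be a limit point of $(v_i)$. Since $|H_l(x)(v)-H_l(x)(v')|\le C|v-v'|$ for unit vectors and $H_2(x)(v_0)\ge c>0$, on that set $H_1(x)(v_0)/H_2(x)(v_0)\ge\Lambda-\frac1i-C'(\frac1i+|v_i-v_0|)$. Hence $\operatorname{ess\,limsup}_{x\to x_0}H_1(x)(v_0)/H_2(x)(v_0)\ge\Lambda$.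

**Reduction to a scalar inequality.** *We choose the section through $v_0$ for which the error term in (3.3) vanishes at $x_0$.* Let $\sigma$ be the section (3.5) formed with $\theta_j=H_2^{-1}\partial_jH_2$, so $\sigma(x_0)=v_0$ and $D_j\sigma(x_0)=0$ for $H_2$; it is nowhere zero near $x_0$. Put
$$w=\log H_1(\sigma)-\log H_2(\sigma),\qquad m=\log\Lambda .$$
Then $w\in L^1$ near $x_0$, and $w\le\log\lambda\le m$ a.e. Since $\sigma(x)\to v_0$ and $H_1,H_2$ are bounded, with $H_2$ bounded below, $H_1(\sigma)/H_2(\sigma)$ and $H_1(v_0)/H_2(v_0)$ differ by a quantity tending to $0$ as $x\to x_0$. So $\operatorname{ess\,limsup}_{x\to x_0}w=m$.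

By the right inequality in (3.3) for $H_2$, a.e. $L\log H_2(\sigma)\le\frac1\varepsilon\big(1-\frac{G_2(\sigma)}{H_2(\sigma)}\big)+\zeta$ with
$$\zeta=\frac{g^{j\bar k}(D_k\sigma)^*H_2D_j\sigma}{H_2(\sigma)}\ \text{ continuous},\qquad\zeta(x_0)=0 .$$
Subtracting this from the subsolution property of $H_1$ gives $Lw\ge f$ weakly, where
$$f=\frac1\varepsilon\Big(\frac{G_2(\sigma)}{H_2(\sigma)}-\frac{G_1(\sigma)}{H_1(\sigma)}\Big)-\zeta\in L^\infty .$$

**Contradiction.** Choose $\tau>0$ with $\Lambda':=\Lambda e^{-\tau}>1$. On $\{w>m-\tau\}$ we have $H_1(\sigma)>\Lambda'H_2(\sigma)$, so, since $0\le G_1\le G_2$,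
$$f\ge\frac1\varepsilon\,\frac{G_2(\sigma)}{H_2(\sigma)}\Big(1-\frac1{\Lambda'}\Big)-\zeta .$$
As $G_2\ge\delta I$ and $H_2$ is bounded, $G_2(\sigma)/H_2(\sigma)$ is bounded below by a positive constant. Since $\zeta(x_0)=0$, $f\ge c>0$ a.e. on $\{w>m-\tau\}$ near $x_0$. This contradicts Lemma 3. $\square$

## 7. The Dirichlet problem for the resolvent equation

Fix $0<a<b$, $\varepsilon>0$, $\alpha\in(0,1)$, and $D$ as in Section 6. For Hermitian $G\in C^\alpha(\overline D)$ with $aI\le G\le bI$ we study
$$P(H)=\tfrac1\varepsilon(H-G)\ \text{in }D,\qquad H=bI\ \text{on }\partial D.\tag{7.1}$$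
The nonlinearity $Q(H)$ is quadratic in $\nabla H$, which is the critical growth, so the gradient bound has to come from a blow-up argument. The blow-up limit is excluded by the following lemma.

**Lemma 5 (Liouville).** Let $H$ be a smooth Hermitian-matrix function on $\mathbb C^n$ with $aI\le H\le bI$ and $P_0(H)=0$, where $P_0$ is formed with a constant positive matrix $g_0$. Then $H$ is constant.

*Proof.* After a complex linear change of coordinates $L_0=\sum\partial_j\partial_{\bar j}=\frac14\Delta$.

**The energy decays.** Let $f=\operatorname{tr}H$. Since $L_0H=Q_0(H)$ and $H^{-1}\ge b^{-1}I$,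
$$\tfrac14\Delta f=\sum_j\operatorname{tr}\big((\partial_jH)^*H^{-1}\partial_jH\big)\ge b^{-1}\sum_j|\partial_jH|^2=\tfrac1{4b}|\nabla H|^2 .$$
(For the last equality, with $z_j=x+iy$, $|\partial_jH|^2=\frac14|H_x-iH_y|^2=\frac14(|H_x|^2+|H_y|^2)$, because $\operatorname{tr}(H_xH_y)$ is real.) So $f$ is bounded and subharmonic. Its spherical means $M(R)$ about $0$ are nondecreasing and bounded, with $M'(s)=c_Ns^{1-N}\int_{B_s}\Delta f$. Integrating over $[2R,4R]$,
$$c\,R^{2-N}\int_{B_{2R}}|\nabla H|^2\le M(4R)-M(2R)\to0\quad(R\to\infty).$$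
Let $c_R$ be the mean of $H$ on $B_{2R}$; then $aI\le c_R\le bI$, and Poincaré's inequality gives $R^{-N}\int_{B_{2R}}|H-c_R|^2\to0$.

**From mean to sup.** Let $\sigma_R=\operatorname{tr}(H^{-1}c_R)+\operatorname{tr}(c_R^{-1}H)-2r$. If $\lambda_i$ are the eigenvalues of $c_R^{-1}H$, equivalently of $c_R^{-1/2}Hc_R^{-1/2}$, then $\lambda_i\in[a/b,b/a]$ and
$$\sigma_R=\sum_i(\lambda_i+\lambda_i^{-1}-2)=\sum_i\frac{(\lambda_i-1)^2}{\lambda_i},\qquad\sum_i(\lambda_i-1)^2=\big|c_R^{-1/2}(H-c_R)c_R^{-1/2}\big|^2 .$$
So $\sigma_R$ is comparable to $|H-c_R|^2$ with constants depending on $a,b,r$. It is subharmonic: $L_0H=Q_0(H)\ge0$, and differentiating $\partial_jH^{-1}=-H^{-1}\partial_jH\,H^{-1}$ once more,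
$$L_0H^{-1}=-H^{-1}P_0(H)H^{-1}+\sum_jH^{-1}\partial_jH\,H^{-1}\partial_{\bar j}H\,H^{-1}=\sum_j(\partial_{\bar j}H\,H^{-1})^*H^{-1}(\partial_{\bar j}H\,H^{-1})\ge0 ,$$
and the trace of a product of two semi-positive matrices is $\ge0$. By the mean value inequality $\sup_{B_R}\sigma_R\le CR^{-N}\int_{B_{2R}}\sigma_R\to0$. Hence $\sup_{B_R}|H-c_R|\to0$, so the oscillation of $H$ on $B_R$ tends to $0$ as $R\to\infty$, and $H$ is constant. $\square$

**Proposition 6 (a priori estimate).** Let $G\in C^\alpha(\overline D)$ be Hermitian with $aI\le G\le bI$, and let $H\in C^{2,\alpha}(\overline D)$ be positive definite and satisfy (7.1). Then $aI\le H\le bI$, and for each $p>N$, $\|H\|_{W^{2,p}(D)}\le C$ with $C$ depending only on $a,b,\varepsilon,p,r,D,\omega$ (not otherwise on $G$).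

*Proof.*

**Bounds.** *Comparison with explicit metrics controls $H$ and its behavior at $\partial D$.* We have $P(aI)=0=(aI-aI)/\varepsilon$ and $aI\le G$, and $a\le b$ on the boundary; Lemma 4 with $H_1=G_1=aI$, $H_2=H$, $G_2=G$ gives $aI\le H$. With $H_1=H$, $G_1=G$, $H_2=G_2=bI$ it gives $H\le bI$.

Let $\chi\in C^\infty(\overline D)$ solve $L\chi=1$, $\chi|_{\partial D}=0$; by the maximum principle $\chi\le0$. By (3.4), $P(be^{\chi/\varepsilon}I)=\frac1\varepsilon be^{\chi/\varepsilon}I$. So $H_1=be^{\chi/\varepsilon}I$ is an $(\varepsilon,0)$-subsolution, equal to $bI$ on $\partial D$, and Lemma 4 with $G_1=0$, $H_2=H$, $G_2=G$ gives $be^{\chi/\varepsilon}I\le H\le bI$. Since $1-e^{\chi/\varepsilon}\le|\chi|/\varepsilon$ and $\chi$ vanishes on $\partial D$,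
$$|H-bI|\le C_1\operatorname{dist}(\cdot,\partial D).\tag{7.2}$$

**Gradient bound: set-up.** Suppose there is no bound on $|\nabla H|$ of the asserted kind. Then there are $(G_i,H_i)$ as above with $m_i=\max_{\overline D}|\nabla H_i|=|\nabla H_i(x_i)|\to\infty$. Pass to a subsequence with $x_i\to x_\infty\in\overline D$ and $d_i=m_i\operatorname{dist}(x_i,\partial D)$ convergent in $[0,\infty]$.

**Case $d_i\to\infty$.** *The rescaled metrics converge to a nonconstant solution on $\mathbb C^n$.* Let $\tilde H_i(y)=H_i(x_i+y/m_i)$ on $m_i(D-x_i)\supset B_{d_i}(0)$, and $L_i=g^{j\bar k}(x_i+y/m_i)\partial_j\partial_{\bar k}$. Then $|\nabla\tilde H_i|\le1=|\nabla\tilde H_i(0)|$, and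
$$L_i\tilde H_i=g^{j\bar k}(x_i+\tfrac y{m_i})\,\partial_{\bar k}\tilde H_i\,\tilde H_i^{-1}\partial_j\tilde H_i+O(m_i^{-2})$$
is uniformly bounded. The coefficients of $L_i$ are uniformly elliptic and uniformly Lipschitz, so interior $W^{2,p}$ estimates (GT Thm 9.11) bound $\tilde H_i$ in $W^{2,p}$ on every ball. A subsequence converges in $C^1_{loc}(\mathbb C^n)$ and weakly in $W^{2,p}_{loc}$ to some $\tilde H$ with $aI\le\tilde H\le bI$ and $|\nabla\tilde H(0)|=1$. The coefficients converge locally uniformly to $g_0=g(x_\infty)$ (inverse matrix understood), so $L_i\tilde H_i\to L_0\tilde H$ weakly while the quadratic terms converge locally uniformly; thus $P_0(\tilde H)=0$. Since $\tilde H\in C^{1,\gamma}_{loc}$, $L_0\tilde H=Q_0(\tilde H)\in C^{0,\gamma}_{loc}$, so $\tilde H\in C^{2,\gamma}_{loc}$ by Schauder theory, and inductively $\tilde H$ is smooth. By Lemma 5 it is constant, contradicting $|\nabla\tilde H(0)|=1$.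

**Case $d_i$ bounded.** *Here the barrier (7.2) forces the rescaled limit to vanish.* Now $x_\infty\in\partial D$. Fix a smooth bi-Lipschitz diffeomorphism $\Phi$ from a neighborhood of $x_\infty$ onto a neighborhood of $0\in\mathbb R^N$, with $\Phi(x_\infty)=0$, mapping $D$ to $\{y_N>0\}$ and $\partial D$ to $\{y_N=0\}$. Let $y_i=\Phi(x_i)$, let $y_i'$ be its orthogonal projection to $\{y_N=0\}$, and for fixed $R$ and large $i$ put
$$v_i(y)=(H_i-bI)\circ\Phi^{-1}\big(y_i'+\tfrac y{m_i}\big),\qquad y\in\overline{B_R^+},\quad B_R^+=B_R\cap\{y_N>0\}.$$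
Let $A^{kl}\partial_k\partial_l+B^k\partial_k$ be $L$ in the coordinates $\Phi$. Then
$$A^{kl}(y_i'+\tfrac y{m_i})\,\partial_k\partial_lv_i=F_i:=m_i^{-2}(LH_i)\circ\Phi^{-1}(y_i'+\tfrac y{m_i})-m_i^{-1}B^k(y_i'+\tfrac y{m_i})\,\partial_kv_i .$$
Since $|\nabla H_i|\le m_i$, the equation gives $|LH_i|=|Q(H_i)+(H_i-G_i)/\varepsilon|\le C(m_i^2+1)$, and $|\nabla v_i|\le C$. So $|F_i|\le C$. Also $v_i=0$ on $\{y_N=0\}$, and the coefficients $A^{kl}(y_i'+\cdot/m_i)$ have uniform ellipticity constants and a uniform Lipschitz bound. The boundary $W^{2,p}$ estimate on the fixed half ball (GT Thm 9.13 with $\Omega=B_R^+$ and $T$ its flat boundary part) bounds $v_i$ in $W^{2,p}(B^+_{R/2})$, hence in $C^{1,\gamma}(\overline{B^+_{R/2}})$, uniformly in $i$.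

By (7.2), $|v_i|\le CR/m_i\to0$ on $B_R^+$. By Arzelà–Ascoli, $v_i\to0$ in $C^1(\overline{B^+_{R/2}})$. But $p_i=m_i(y_i-y_i')$ satisfies $|p_i|=m_i(y_i)_N\le Cd_i$, which is bounded, and, as $y_i'+p_i/m_i=y_i$,
$$|\nabla v_i(p_i)|\ge c\,m_i^{-1}|\nabla H_i(x_i)|=c>0 .$$
Taking $R/2>\sup_i|p_i|$ gives a contradiction.

**Conclusion.** So $|\nabla H|\le C$, hence $|LH|=|Q(H)+(H-G)/\varepsilon|\le C$, and the global $W^{2,p}$ estimate (GT Lemma 9.17 applied to $H-bI$) finishes the proof. $\square$

**Proposition 7 (existence).** For Hermitian $G\in C^\alpha(\overline D)$ with $aI\le G\le bI$, (7.1) has a positive definite solution $H\in C^{2,\alpha}(\overline D)$.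

*Proof.* We use the continuity method. Let $G_s=(1-s)bI+sG$, $s\in[0,1]$, so $aI\le G_s\le bI$, and let $S$ be the set of $s$ for which (7.1) with $G_s$ has a positive definite solution in $C^{2,\alpha}(\overline D)$. Then $0\in S$: take $H=bI$.

**$S$ is closed.** By Proposition 6 with $p$ large, solutions are bounded in $C^{1,\alpha}(\overline D)$ and satisfy $aI\le H\le bI$. So $LH=Q(H)+(H-G_s)/\varepsilon$ is bounded in $C^\alpha$, and global Schauder estimates (GT Thm 6.6) bound $H$ in $C^{2,\alpha}(\overline D)$. If $s_i\in S$ and $s_i\to s$, a subsequence of the solutions converges in $C^2(\overline D)$; the limit lies in $C^{2,\alpha}(\overline D)$, is $\ge aI$, and solves (7.1) with $G_s$.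

**$S$ is open: reduction to injectivity.** Let $H$ solve (7.1) with $G_s$. The linearization of $H\mapsto P(H)-(H-G_s)/\varepsilon$, as a map
$$\{\eta\in C^{2,\alpha}(\overline D,\mathrm{Herm}_r):\eta|_{\partial D}=0\}\to C^\alpha(\overline D,\mathrm{Herm}_r),$$
is $L$, an isomorphism by GT Thm 6.14, plus terms of order $\le1$ with $C^\alpha$ coefficients. The latter are compact, since they factor through the compact inclusion $C^{2,\alpha}\subset C^{1,\alpha}$. So the linearization is Fredholm of index $0$, and it suffices to show that it is injective.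

**The linearized equation.** Put $\xi=H^{-1}\eta$, $\theta_j=H^{-1}\partial_jH$, $D_j\xi=\partial_j\xi+[\theta_j,\xi]$. The derivative of $\theta_j$ along $\eta=H\xi$ is
$$-H^{-1}\eta H^{-1}\partial_jH+H^{-1}\partial_j(H\xi)=-\xi\theta_j+\theta_j\xi+\partial_j\xi=D_j\xi .$$
So the derivative of $H^{-1}P(H)=g^{j\bar k}\partial_{\bar k}\theta_j$ is $g^{j\bar k}\partial_{\bar k}D_j\xi$, and that of $\frac1\varepsilon(I-H^{-1}G_s)$ is $\frac1\varepsilon\xi H^{-1}G_s$. Since $H$ is a solution, $P(H)-(H-G_s)/\varepsilon$ is $H$ times an expression that vanishes at $H$. Hence $\eta$ is in the kernel if and only if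
$$g^{j\bar k}\partial_{\bar k}D_j\xi=\tfrac1\varepsilon\,\xi H^{-1}G_s .$$

**Injectivity.** Let $A^\dagger=H^{-1}A^*H$, the adjoint with respect to $H$. Then $\xi^\dagger=H^{-1}\eta H^{-1}H=\xi$. Differentiating $\xi=H^{-1}\xi^*H$,
$$\partial_{\bar k}\xi=-H^{-1}\partial_{\bar k}H\,H^{-1}\xi^*H+H^{-1}(\partial_k\xi)^*H+H^{-1}\xi^*\partial_{\bar k}H ,$$
and since $\theta_k^*=\partial_{\bar k}H\,H^{-1}$, the right side is $H^{-1}\big(\partial_k\xi+\theta_k\xi-\xi\theta_k\big)^*H=(D_k\xi)^\dagger$. Let $f=\operatorname{tr}\xi^2$. As $\operatorname{tr}(\xi[\theta_j,\xi])=0$, $\partial_jf=2\operatorname{tr}(\xi D_j\xi)$, so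
$$Lf=2g^{j\bar k}\operatorname{tr}\big((D_k\xi)^\dagger D_j\xi\big)+\tfrac2\varepsilon\operatorname{tr}(\xi^2H^{-1}G_s).$$
Put $A'=H^{1/2}AH^{-1/2}$. Then $\operatorname{tr}(A^\dagger B)=\operatorname{tr}(A'^*B')$, so the first term is $\ge0$. Moreover $\xi'=H^{-1/2}\eta H^{-1/2}$ is Hermitian, so $f=\operatorname{tr}\xi'^2\ge0$ and $\operatorname{tr}(\xi^2H^{-1}G_s)=\operatorname{tr}(\xi'^2\,H^{-1/2}G_sH^{-1/2})\ge0$. Thus $Lf\ge0$ and $f=0$ on $\partial D$; the maximum principle gives $f\le0$, so $f=0$, $\xi'=0$ and $\eta=0$.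

By the implicit function theorem, $S$ is open in $[0,1]$ (nearby solutions remain positive definite). So $S=[0,1]$. $\square$

## 8. Proof of Theorem A: the resolvent metrics decrease to $h$

Fix a holomorphic frame of $E|_U$ and a bounded open $D$ with smooth boundary, $U'\Subset D\Subset U$, for instance a regular sublevel set of a smooth exhaustion function of $U$.

**Step 0: the data.** *We make $h$ nondegenerate without losing semi-negativity.* By (3.6), $h\le b'I$ a.e. near $\overline D$ for some constant $b'\ge0$. Put $b=b'+1$ and $k_\delta=h+\delta I$, $0<\delta<1$, so $\delta I\le k_\delta\le bI$ a.e. near $\overline D$.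

We claim that $k_\delta$ is as in Example (ii). Let $\sigma$ be holomorphic and nowhere zero on a connected open set (for a general open set, argue on each component). Then $\varphi=\log|\sigma|_h^2>-\infty$ a.e. because $\det h>0$ a.e. So the $\omega$-subharmonic function that agrees with $\varphi$ a.e. is not $\equiv-\infty$; hence, up to a null set, $\varphi$ is $L^1_{loc}$, locally bounded above, with $L\varphi\ge0$ weakly. For each component $\sigma_\lambda\not\equiv0$ of $\sigma$, $\log(\delta|\sigma_\lambda|^2)$ is the decreasing limit in $L^1_{loc}$, as $t\downarrow0$, of the smooth plurisubharmonic functions $\log(\delta|\sigma_\lambda|^2+t)$, so it has the same three properties. Now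
$$\log k_\delta(\sigma)=\log\Big(e^\varphi+\sum_{\sigma_\lambda\not\equiv0}e^{\log(\delta|\sigma_\lambda|^2)}\Big),$$
and $\log\sum e^{t_i}$ is convex with partial derivatives in $[0,1]$. Lemma 2 with all $f_i=0$ gives $\log k_\delta(\sigma)\in L^1_{loc}$ and $L\log k_\delta(\sigma)\ge0$ weakly.

**Step 1: the resolvent.** *We solve (4.1) with the nonsmooth right side $k_\delta$.* Fix $p>N$. For $\varepsilon,\delta\in(0,1)$ let $G_m=k_\delta*\chi_{1/m}$, $m$ large. It is smooth on $\overline D$, $\delta I\le G_m\le bI$, and $G_m\to k_\delta$ in $L^1(D)$. Let $H_m$ be a solution of (7.1) with $G=G_m$, from Proposition 7 with $a=\delta<b$. Proposition 6 bounds $H_m$ in $W^{2,p}(D)$ uniformly in $m$, so a subsequence converges in $C^1(\overline D)$ and weakly in $W^{2,p}(D)$ to some $H=H_{\varepsilon,\delta}$. Then $LH_m\to LH$ weakly in $L^p$, and $Q(H_m)\to Q(H)$ uniformly, because $H_m\ge\delta I$. Therefore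
$$P(H)=\tfrac1\varepsilon(H-k_\delta)\ \text{a.e.},\qquad H|_{\partial D}=bI,\qquad\delta I\le H\le bI.\tag{8.1}$$

**Step 2: $H_{\varepsilon,\delta}\ge k_\delta$ a.e.** *This gives the curvature sign.* Apply Lemma 4 with $H_1=G_1=k_\delta$ (Example (ii), by Step 0), $H_2=H_{\varepsilon,\delta}$, $G_2=k_\delta\ge\delta I$. The boundary condition holds since $k_\delta\le bI$ and $H_{\varepsilon,\delta}\to bI$ uniformly at $\partial D$. Consequently, by (8.1), $P(H_{\varepsilon,\delta})\ge0$ a.e.

**Step 3: monotonicity.** *If $\varepsilon'\le\varepsilon$ and $\delta'\le\delta$, then $H_{\varepsilon',\delta'}\le H_{\varepsilon,\delta}$.* By Step 2, $H_{\varepsilon,\delta}-k_\delta\ge0$, so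
$$P(H_{\varepsilon,\delta})=\tfrac1\varepsilon(H_{\varepsilon,\delta}-k_\delta)\le\tfrac1{\varepsilon'}(H_{\varepsilon,\delta}-k_\delta).$$
Apply Lemma 4 with parameter $\varepsilon'$, $H_1=H_{\varepsilon',\delta'}$ (Example (i)), $G_1=k_{\delta'}\le G_2=k_\delta$, $H_2=H_{\varepsilon,\delta}$. Both metrics are continuous on $\overline D$ and equal $bI$ on $\partial D$, so the boundary condition holds.

**Step 4: convergence.** *The metrics decrease to $h$.* Let $H_\nu=H_{1/\nu,1/\nu}$, $\nu\ge2$. By Step 3 it is decreasing, everywhere by continuity, and $H_\nu\ge k_{1/\nu}=h+\frac1\nu I$ a.e. Since $LH_\nu=P(H_\nu)+Q(H_\nu)$ and $Q\ge0$, (8.1) gives $L\operatorname{tr}H_\nu\ge\nu\operatorname{tr}(H_\nu-k_{1/\nu})\ge0$ a.e. For a test function $\psi\ge0$ on $D$,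
$$\nu\int\operatorname{tr}(H_\nu-k_{1/\nu})\,\psi\le\int\operatorname{tr}H_\nu\,L^*\psi\le rb\int|L^*\psi| .$$
Take $\psi=1$ on a given compact set. Since $H_\nu-k_{1/\nu}\ge0$ is controlled by its trace, $H_\nu-k_{1/\nu}\to0$ in $L^1_{loc}(D)$, hence a.e. along a subsequence. As $k_{1/\nu}\to h$ a.e. and $H_\nu$ decreases at every point, $H_\nu\downarrow h$ a.e. on $D$.

**Step 5: smoothing.** *We gain strictness, then convolve.* Put $\hat H_\nu=e^{(1+|z|^2)/\nu}H_\nu\in C^1(D)\cap W^{2,p}_{loc}(D)$, and $c_0=\inf_DL|z|^2>0$. By (3.4), $P(H_\nu)\ge0$ and $H_\nu\ge\frac1\nu I$,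
$$P(\hat H_\nu)=e^{(1+|z|^2)/\nu}P(H_\nu)+\tfrac1\nu(L|z|^2)\hat H_\nu\ge c_\nu I\ \text{a.e.},\qquad c_\nu=c_0\nu^{-2}>0 .$$
Fix an open $V$ with $U'\Subset V\Subset D$ and let $K_\eta=\hat H_\nu*\chi_\eta$ on $V$, $\eta$ small; it is smooth and positive definite. By Lemma 1(b) in the $C^1$ case, $LK_\eta=(L\hat H_\nu)*\chi_\eta+o(1)$ uniformly on $V$ as $\eta\to0$. Since $K_\eta\to\hat H_\nu$ in $C^1(\overline V)$ and $Q(\hat H_\nu)$ is continuous, $Q(K_\eta)$ and $Q(\hat H_\nu)*\chi_\eta$ both converge to $Q(\hat H_\nu)$ uniformly. Hence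
$$P(K_\eta)=P(\hat H_\nu)*\chi_\eta+o(1)\ge\tfrac{c_\nu}2I\quad\text{on }V\text{ for small }\eta .$$

Next, since $H_\nu\ge H_{\nu+1}\ge\frac1{\nu+1}I$ and $1+|z|^2\ge1$,
$$\hat H_\nu-\hat H_{\nu+1}\ge\big(e^{(1+|z|^2)/\nu}-e^{(1+|z|^2)/(\nu+1)}\big)H_{\nu+1}\ge\gamma_\nu I\quad\text{on }D,\qquad\gamma_\nu>0 .$$
Choose $h_\nu=K_{\eta_\nu}$ with $\eta_\nu$ so small that on $V$ we have $P(h_\nu)>0$ and, in operator norm, $|h_\nu-\hat H_\nu|\le\frac13\min(\gamma_\nu,\gamma_{\nu-1},\frac1\nu)$ (omit $\gamma_{\nu-1}$ for the first index). Then $h_\nu\ge\hat H_\nu-\frac1{3\nu}I>0$ is smooth on $V$ with $tr_\omega i\Theta_{h_\nu}<0$;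
$$h_\nu-h_{\nu+1}\ge\gamma_\nu I-\tfrac13\gamma_\nu I-\tfrac13\gamma_\nu I=\tfrac13\gamma_\nu I>0 ;$$
and $\lim h_\nu=\lim\hat H_\nu=\lim H_\nu=h$ a.e., because $H_\nu\le bI$ and the factor $e^{(1+|z|^2)/\nu}$ tends to $1$ uniformly on $D$. This proves Theorem A. $\blacksquare$

Hence every $\omega$-trace semi-negative (semi-positive) singular Hermitian metric is $\omega$-trace semi-negative (semi-positive) with approximation.

## 9. Proof of Theorem B: the canonical representative and a curvature bound

**Part 1: the formula for $\tilde h$.** *We show that the limit of the approximants is determined by $h$ as an a.e. class.* Let $h_\nu$ be smooth and trace semi-negative near $x$, decreasing to $h$ a.e. By continuity they decrease everywhere. Put $\tilde h=\lim h_\nu$, a finite semi-positive form at every point; $\tilde h=h$ a.e. For holomorphic $\sigma$ near $x$ put $u_\nu=|\sigma|^2_{h_\nu}$ and $u=|\sigma|^2_{\tilde h}$. By (3.2), $Lu_\nu\ge0$, and $u$ is upper semicontinuous as a decreasing limit of continuous functions. So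
$$S:=\operatorname{ess\,limsup}_{y\to x}|\sigma|_h^2(y)=\operatorname{ess\,limsup}_{y\to x}u(y)\in[0,u(x)] .$$
Let $\tau>0$. The local maximum principle (GT Thm 9.20 with exponent $1$, with a constant uniform for small $s$) applied to $u_\nu-S-\tau$ gives
$$u_\nu(x)-S-\tau\le C|B_s|^{-1}\int_{B_s(x)}(u_\nu-S-\tau)^+ .$$
Let $\nu\to\infty$, by dominated convergence: $u(x)-S-\tau\le C|B_s|^{-1}\int_{B_s(x)}(u-S-\tau)^+$, which is $0$ for $s$ small, since $u\le S+\tau$ a.e. on small balls. As $\tau>0$ is arbitrary, $u(x)=S$. Every vector of $E_x$ extends to a local holomorphic section, and a Hermitian form is determined by its values $|\cdot|^2$. So $\tilde h$ depends only on $h$, and the local $\tilde h$ glue to a metric on $X$ with $\tilde h=h$ a.e.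

**Part 1: semi-negativity of $\tilde h$.** Let $\sigma\not\equiv0$ be holomorphic on a connected open set and $\Phi=\log|\sigma|^2_{\tilde h}$. It is upper semicontinuous and $<\infty$ everywhere. It is $>-\infty$ a.e., since the zero set of $\sigma$ is null and $\det\tilde h>0$ a.e. Near a given point take $h_\nu$ as above. The metric $h_\nu\oplus\frac1\nu$ on $E\oplus\mathcal O$ is smooth and trace semi-negative: its $P$ is block diagonal with blocks $P(h_\nu)\ge0$ and $0$. So (3.3) for the nowhere zero section $(\sigma,1)$ shows that $u_\nu=\log(|\sigma|^2_{h_\nu}+\frac1\nu)$ is smooth with $Lu_\nu\ge0$, and $u_\nu\downarrow\Phi$ everywhere.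

To see that $\Phi$ is locally integrable, take a small ball $B_{4s}$ on which $u_\nu\le C$ for all $\nu$. The functions $C-u_\nu\ge0$ are supersolutions of $L$, which in divergence form is $\partial_i(a^{ij}\partial_ju)-(\partial_ia^{ij})\partial_ju$, with bounded first-order coefficients. The weak Harnack inequality with exponent $1$ (GT Thm 8.18) gives, for any $y\in B_s$,
$$\int_{B_{2s}}(C-u_\nu)\le C'\inf_{B_s}(C-u_\nu)\le C'(C-\Phi(y)).$$
Choose $y$ with $\Phi(y)>-\infty$; monotone convergence gives $\Phi\in L^1(B_{2s})$. Since $\Phi\le u_\nu\le C$, dominated convergence in $\int u_\nu L^*\psi\ge0$ gives $L\Phi\ge0$ weakly on $B_{2s}$. Weak inequalities localize, by writing a test function as a sum via a partition of unity, so $\Phi$ is $\omega$-subharmonic. On components where $\sigma\equiv0$, $\log|\sigma|^2_{\tilde h}\equiv-\infty$. Thus $\tilde h$ is $\omega$-trace semi-negative.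

**Part 2.** If $0<\det h<\infty$ a.e. and $h$ is semi-negative with approximation, then $h=\tilde h$ a.e. with $\tilde h$ from Part 1, and so for each $\sigma$ the function $\log|\sigma|_h^2$ agrees a.e. with the $\omega$-subharmonic function $\log|\sigma|^2_{\tilde h}$: $h$ is a.e. semi-negative. Conversely, if $h$ is a.e. semi-negative, Theorem A provides the $h_\nu$. Part 1 then provides the single modification $\tilde h$, which serves all sections.

**Part 3.** *We absorb $\rho$ into a conformal factor.* On a small ball solve $L\psi=\rho$ with $\psi$ smooth. For $\sigma\not\equiv0$ and $\varphi$ as in the hypothesis, $\log|\sigma|^2_{e^{-\psi}h}=\varphi-\psi$ a.e., and $\varphi-\psi$ is upper semicontinuous, $L^1_{loc}$, with $L(\varphi-\psi)\ge0$ weakly. So $e^{-\psi}h$ is a.e. semi-negative there. Let $h'_\nu\downarrow e^{-\psi}h$ be given by Theorem A. Then $h_\nu=e^\psi h'_\nu\downarrow h$ a.e. By (3.4), $P(e^\psi h_\nu')=e^\psi(P(h_\nu')+\rho h_\nu')$, and since $tr_\omega i\Theta_H=-H^{-1}P(H)$,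
$$tr_\omega i\Theta_{h_\nu}=tr_\omega i\Theta_{h'_\nu}-\rho\,\mathrm{Id}<-\rho\,\mathrm{Id}.\qquad\blacksquare$$
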